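\title{List recoloring in linearly many steps for graphs of minimum degree three}

\begin{abstract}
Let $G$ be a connected graph with $n$ vertices and maximum degree at least $3$, and let every vertex $v$ have a list of at least $\deg(v)+1$ colors. A proper list coloring is unfrozen if some vertex can change its color on its own. Cambie, Cames van Batenburg, Cranston, van den Heuvel and Kang proved that any two unfrozen colorings are joined by a sequence of $O(n^2)$ single-vertex recolorings, and conjectured that $O(n)$ recolorings suffice when the minimum degree is at least $3$. We prove this conjecture. More generally, we show that the number of recolorings needed for the worst choice of lists and colorings equals, up to absolute constant factors, $\sum_{v}(1+\operatorname{dist}(v,B))$, where $B$ is the set of vertices of degree at least $3$.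
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs in this paper are finite and simple. A \emph{list assignment} $L$ of a graph $G$ gives each vertex $v$ a list $L(v)\subseteq\mathbb{N}$ of colors. A \emph{proper $L$-coloring} is a map $\sigma\colon V(G)\to\mathbb{N}$ with $\sigma(v)\in L(v)$ for every vertex $v$ and $\sigma(u)\ne\sigma(v)$ for every edge $uv$. A \emph{recoloring step} changes the color of one vertex $v$ to another color of $L(v)$ that does not appear on a neighbor of $v$, so that the result is again a proper $L$-coloring. A vertex is \emph{free} under $\sigma$ if it can be recolored in this way, and \emph{frozen} otherwise. The coloring $\sigma$ is \emph{frozen} if all vertices are frozen, and \emph{unfrozen} otherwise. The \emph{reconfiguration graph} $\mathcal{C}(G,L)$ has the proper $L$-colorings as vertices, two of them being adjacent if they differ by one recoloring step, and $\widehat{\mathcal{C}}(G,L)$ is its subgraph induced by the unfrozen colorings. When all lists equal $\{1,\dots,k\}$ we write $\mathcal{C}(G,k)$ and $\widehat{\mathcal{C}}(G,k)$.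

We call $L$ \emph{admissible} if $|L(v)|\ge\deg(v)+1$ for every vertex $v$. With admissible lists every partial proper coloring extends greedily to all of $G$: color the remaining vertices one by one, each of them having fewer neighbors than colors. So colorings exist for a trivial reason, and the question is how they are connected to one another: can one walk from any coloring to any other, and in how many steps? Four small cases show what to expect. In each of them the lists are admissible and $n=|V(G)|$.

\begin{itemize}
\item \emph{Disjoint lists.} If $G$ is connected, $n\ge2$, and the lists are pairwise disjoint, then the vertices do not interact. The distance between two colorings is the number of vertices at which they differ, and the diameter of $\mathcal{C}(G,L)$ is $n$. No general bound can be better than linear.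
\item \emph{Complete graphs.} Every coloring of $K_n$ from the lists $\{1,\dots,n\}$ uses all $n$ colors and is frozen. The frozen colorings are exactly the isolated vertices of $\mathcal{C}(G,L)$, and this is why one passes to $\widehat{\mathcal{C}}(G,L)$. Nothing else is lost: every coloring that occurs in a sequence of at least one step is unfrozen, so distances between unfrozen colorings are the same in both graphs.
\item \emph{Cycles.} Color the cycle $C_5$ with three colors, read modulo $3$, and give the edge from $i$ to $i+1$ the sign $\pm1$ that is congruent to $\sigma(i+1)-\sigma(i)$. A vertex can be recolored only if its two neighbors have the same color; then the two edges at the vertex have opposite signs before and after the step, so the sum of the signs is invariant. The colorings $1,2,3,1,2$ and $2,1,3,2,1$ are unfrozen and have sums $3$ and $-3$. Hence $\widehat{\mathcal{C}}(C_5,3)$ is disconnected.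
\item \emph{Paths.} For the path $P_n$ one has $\operatorname{diam}\mathcal{C}(P_n,3)=\Theta(n^2)$; the lower bound is proved in Lemma~\ref{lem:path}. In the coloring $1,2,3,1,2,3,\dots$ all inner vertices are frozen, and a change can reach a vertex only by entering at an end of the path and traveling to it.
\end{itemize}

A single vertex of degree at least $3$ removes the obstruction seen on the cycle. The following is the main theorem of Cambie, Cames van Batenburg, Cranston, van den Heuvel and Kang~\cite{CCCHK}.

\begin{theorem}[\cite{CCCHK}]\label{thm:known}
Let $G$ be a connected graph with $n$ vertices and maximum degree $\Delta(G)\ge3$, and let $L$ be an admissible list assignment. Then $\widehat{\mathcal{C}}(G,L)$ is connected and has diameter $O(n^2)$.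
\end{theorem}

Connectedness of $G$ is needed here: in the disjoint union of a $K_4$ with lists $\{1,\dots,4\}$ and a $K_4$ with lists $\{1,\dots,5\}$ every coloring is unfrozen, but the first $K_4$ can never be recolored.

On the path, the quadratic cost arises because a typical vertex is far from the places where changes can be started. If a vertex of degree at least $3$ can serve as such a place, and if all vertices are of this kind, then each vertex should cost only a bounded number of steps. It is conjectured in~\cite{CCCHK} that, under the hypotheses of Theorem~\ref{thm:known}, minimum degree $\delta(G)\ge3$ implies that $\widehat{\mathcal{C}}(G,L)$ has diameter $O(n)$, with a constant independent of $G$, $L$ and $\Delta(G)$. We prove this conjecture.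

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ with the following property. Let $G$ be a connected graph with minimum degree $\delta(G)\ge3$ and let $L$ be an admissible list assignment. Then any two unfrozen proper $L$-colorings of $G$ are joined by a sequence of at most $C|V(G)|$ recoloring steps.
\end{theorem}

The heuristic above suggests more: in an arbitrary graph, a vertex should pay its distance to the nearest vertex of degree at least $3$. This is true, and for the worst lists it is the right order of magnitude. For a connected graph $G$ with $\Delta(G)\ge3$, let $B$ be the (nonempty) set of vertices of degree at least $3$, put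
\[
\Phi(G)=\sum_{v\in V(G)}\bigl(1+\operatorname{dist}(v,B)\bigr),
\]
and let $D(G)$ be the supremum of $\operatorname{diam}\widehat{\mathcal{C}}(G,L)$ over all admissible $L$, where a graph without vertices has diameter $0$.

\begin{theorem}\label{thm:phi}
There is an absolute constant $C'$ such that every connected graph $G$ with $\Delta(G)\ge3$ satisfies
\[
\tfrac{3}{32}\,\Phi(G)\;\le\; D(G)\;\le\; C'\,\Phi(G).
\]
\end{theorem}

If $\delta(G)\ge3$, then $B=V(G)$ and $\Phi(G)=n$, so Theorem~\ref{thm:main} is a special case of the upper bound; this is the only place where the minimum degree enters. If every vertex is within distance $r$ of $B$, the upper bound is $C'(r+1)n$.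

The quantity $\Phi(G)$ can be read off from the paths of low degree. The vertices of $G-B$ have degree at most $2$, so each component of $G-B$ is a path or a cycle. A cycle component has no edge to $B$, so it would be all of the connected graph $G$, which is impossible as $B\ne\emptyset$. Thus the components of $G-B$ are paths $Q_1,\dots,Q_s$, the maximal paths of vertices of degree at most $2$. Let $\ell_j$ be the number of vertices of $Q_j$.

\begin{corollary}\label{cor:paths}
Every connected graph $G$ with $\Delta(G)\ge3$ satisfies
\[
\tfrac{3}{16}\Bigl(|B|+\sum_j\ell_j^2\Bigr)\;\le\; D(G)\;\le\;2C'\Bigl(|B|+\sum_j\ell_j^2\Bigr).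
\]
Hence, for a family of connected graphs with $\Delta\ge3$, the diameters of $\widehat{\mathcal{C}}(G,L)$ are $O(n)$ for all admissible $L$ if and only if $\sum_j\ell_j^2=O(n)$ on the family.
\end{corollary}

The lower bound is elementary and comes first (Section~\ref{sec:lower}). The upper bound uses Theorem~\ref{thm:known} as a black box, and only for graphs with at most $7$ vertices (Section~\ref{sec:tools}). The method is to keep, near every vertex, a source of freedom that is not used up, and to make the two given colorings agree one vertex at a time. On complete graphs the source is a single vertex and the method is visible in its simplest form (Section~\ref{sec:complete}). In all other graphs the sources are sets of four or five vertices around vertices of degree at least $3$ (Section~\ref{sec:reservoirs}), and the proof is completed in Section~\ref{sec:upper}.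

\medskip
\noindent\emph{Conventions.} From now on $G$ is a connected graph with $n$ vertices and $\Delta(G)\ge3$, the list assignment $L$ is admissible, and \emph{coloring} means proper $L$-coloring of $G$ unless said otherwise. For a vertex set $Z$ we write $N[Z]$ for the set of vertices that lie in $Z$ or have a neighbor in $Z$, and $G[Z]$ for the induced subgraph. The distance between two vertex sets is the least distance between a vertex of one and a vertex of the other. A path is \emph{induced} if its only edges in $G$ are those between consecutive vertices; shortest paths are induced.

\section{Paths of low degree: the lower bound}\label{sec:lower}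

A $3$-coloring of a path can be unrolled into an integer-valued height function, and a recoloring step moves one height by $2$. Turning an increasing height function into a decreasing one therefore takes quadratically many steps. Throughout this section the colors $1,2,3$ are read modulo $3$.

\begin{lemma}\label{lem:path}
Let $P_\ell$ be the path with vertices $1,\dots,\ell$ in this order, $\ell\ge2$, and all lists equal to $\{1,2,3\}$. Every recoloring sequence from the coloring $\alpha(i)\equiv i$ to the coloring $\beta(i)\equiv-i \pmod 3$ has at least $\frac{3}{16}\ell^2$ steps.
\end{lemma}

\begin{proof}
A \emph{lift} of a coloring $\sigma$ is a function $h\colon\{1,\dots,\ell\}\to\mathbb{Z}$ with $h(i)\equiv\sigma(i)\pmod3$ and $|h(i+1)-h(i)|=1$ for all $i$. We start with the lift $h(i)=i$ of $\alpha$ and carry a lift along the sequence. Suppose that vertex $i$ is recolored. Its neighbors avoid both the old and the new color of $i$, so they all have the third color. Their heights lie in $\{h(i)+1,h(i)-1\}$, and these two numbers are not congruent modulo $3$, so all neighbors have height $h(i)+\varepsilon$ for one sign $\varepsilon$. The new color of $i$ is congruent to neither $h(i)$ nor $h(i)+\varepsilon$, hence to $h(i)+2\varepsilon$.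 Replacing $h(i)$ by $h(i)+2\varepsilon$ gives a lift of the new coloring.

At the end we have a lift of $\beta$. Its consecutive differences are $\pm1$ and congruent to $-1$, hence equal to $-1$, so the lift is $i\mapsto k-i$ for some integer $k$. Since each step changes one height by $2$, the number of steps is at least $\frac12\sum_{i}|2i-k|$. Pairing $i$ with $\ell+1-i$, the triangle inequality gives
\[
|2i-k|+|2(\ell+1-i)-k|\ge 2\,|2i-\ell-1|,
\]
and summing over $i$ yields $\sum_i|2i-k|\ge\sum_i|2i-\ell-1|$. For $\ell=2r$ the last sum is $2(1+3+\dots+(2r-1))=\ell^2/2$, and for $\ell=2r+1$ it is $2(2+4+\dots+2r)=(\ell^2-1)/2$. So at least $(\ell^2-1)/4$ steps are needed, and $(\ell^2-1)/4\ge\frac{3}{16}\ell^2$ because $\ell^2\ge4$.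
\end{proof}

To transfer this bound to $G$, we choose lists that decouple the paths $Q_j$ from the rest of the graph.

\begin{proposition}\label{prop:lower}
We have $D(G)\ge|B|+\frac{3}{16}\sum_j\ell_j^2$ and $\Phi(G)\le|B|+2\sum_j\ell_j^2$. Consequently $D(G)\ge\frac{3}{32}\Phi(G)$.
\end{proposition}

\begin{proof}
Give every vertex outside $B$ the list $\{1,2,3\}$, and give the vertices $b\in B$ pairwise disjoint lists of size $\deg(b)+2$ that are disjoint from $\{1,2,3\}$. These lists are admissible. The vertices of $B$ are free under every coloring, so all colorings are unfrozen. An edge with an end in $B$ imposes no constraint, so a choice of colors from the lists is proper as soon as it is proper on each $Q_j$.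

Define colorings $\alpha,\beta$ as follows. For $b\in B$ choose $\alpha(b)\ne\beta(b)$. On a path $Q_j$ with $\ell_j\ge2$ take the two colorings of Lemma~\ref{lem:path}, and on a path $Q_j$ with $\ell_j=1$ take two different colors. In a recoloring sequence from $\alpha$ to $\beta$, each vertex of $B$ is recolored at least once, and the steps that recolor vertices of $Q_j$ form a recoloring sequence of the path $Q_j$ with three colors. There are at least $\frac{3}{16}\ell_j^2$ of these, by Lemma~\ref{lem:path} if $\ell_j\ge2$ and because $1\ge\frac{3}{16}$ if $\ell_j=1$. This proves the first inequality.

Since $G$ is connected and $B\neq\emptyset$, some vertex of $Q_j$ has a neighbor in $B$, so every vertex of $Q_j$ is within distance $\ell_j$ of $B$. Hence $\Phi(G)\le|B|+\sum_j\ell_j(1+\ell_j)\le|B|+2\sum_j\ell_j^2$. Multiplying by $\frac{3}{32}$ gives $\frac{3}{32}\Phi(G)\le\frac{3}{32}|B|+\frac{3}{16}\sum_j\ell_j^2\le D(G)$.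
\end{proof}

\section{Frozen vertices, local moves and target colors}\label{sec:tools}

We turn to the upper bound. Let $\alpha$ and $\beta$ be unfrozen colorings. Recoloring steps are reversible, so it suffices to bring $\alpha$ and $\beta$ to a common coloring; the total number of steps spent on both bounds their distance. This section collects three tools.

\subsection*{Frozen vertices}
With admissible lists, being frozen is an extremal condition, and the smallest change in the neighborhood destroys it.

\begin{lemma}\label{lem:frozen}
Let $u$ be frozen under a coloring $\sigma$, and let $\sigma'$ be a coloring with $\sigma'(u)=\sigma(u)$ that differs from $\sigma$ at exactly one neighbor $y$ of $u$. Then under $\sigma'$ the vertex $u$ can be recolored with $\sigma(y)$.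
\end{lemma}

\begin{proof}
Since $u$ is frozen, $L(u)\setminus\{\sigma(u)\}\subseteq\sigma(N(u))$. The left side has at least $\deg(u)$ elements and the right side at most $\deg(u)$. So the two sets are equal and $\sigma$ is injective on $N(u)$. Thus $\sigma(y)\in L(u)\setminus\{\sigma(u)\}$, and $y$ is the only neighbor of $u$ with this color under $\sigma$. Under $\sigma'$ no neighbor of $u$ has it.
\end{proof}

Applied repeatedly, the lemma lets a change travel along a path of frozen vertices, each vertex taking the color that its predecessor has just given up. On $P_5$ with three colors, for example, recoloring the first vertex of $1,2,3,1,2$ with $3$ allows the second, third and fourth vertex to take the colors $1$, $2$ and $3$ in turn.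

\begin{lemma}[shift]\label{lem:shift}
Let $q_0q_1\dots q_k$ be an induced path with $q_1,\dots,q_k$ frozen under a coloring $\sigma$. Let $\sigma'$ be a coloring with $\sigma'(q_0)\ne\sigma(q_0)$ that agrees with $\sigma$ on $N[\{q_1,\dots,q_k\}]\setminus\{q_0\}$. Then, starting from $\sigma'$, one can recolor $q_1,\dots,q_k$ in this order, giving $q_i$ the color $\sigma(q_{i-1})$.
\end{lemma}

\begin{proof}
Suppose that $q_1,\dots,q_{i-1}$ have been recolored. Among the vertices of $N[\{q_1,\dots,q_k\}]$, only $q_0,\dots,q_{i-1}$ now have colors different from $\sigma$, and since the path is induced, $q_{i-1}$ is the only one of them in $N[q_i]$. Its color does differ from $\sigma(q_{i-1})$: by hypothesis if $i=1$, and because $\sigma(q_{i-2})\ne\sigma(q_{i-1})$ if $i\ge2$. By Lemma~\ref{lem:frozen}, $q_i$ can be recolored with $\sigma(q_{i-1})$.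
\end{proof}

The path has to be induced: if $q_0q_3$ were an edge, the new color of $q_0$ could be $\sigma(q_2)$, the color that $q_3$ is meant to take.

\subsection*{Local moves}
By Theorem~\ref{thm:known} there is an absolute constant $K$ such that, for every connected graph $H$ with at most $7$ vertices and $\Delta(H)\ge3$ and for all admissible lists on $H$, any two unfrozen colorings of $H$ are joined by at most $K$ steps. We fix such a $K$. The point of the next lemma is that admissibility passes to induced subgraphs when the colors outside are held fixed: each neighbor that is removed deletes at most one color.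

\begin{lemma}[local move]\label{lem:local}
Let $U\subseteq V(G)$ be such that $|U|\le7$, $G[U]$ is connected and $\Delta(G[U])\ge3$. Let $\sigma,\sigma'$ be colorings of $G$ that agree outside $U$, and suppose that $U$ contains a vertex free under $\sigma$ and a vertex free under $\sigma'$. Then $\sigma$ can be transformed into $\sigma'$ in at most $K$ steps that recolor only vertices of $U$.
\end{lemma}

\begin{proof}
For $u\in U$ put $L_U(u)=L(u)\setminus\sigma(N(u)\setminus U)$. Then $|L_U(u)|\ge\deg(u)+1-|N(u)\setminus U|=\deg_{G[U]}(u)+1$, so $L_U$ is admissible for $G[U]$. The proper $L_U$-colorings of $G[U]$ are exactly the restrictions to $U$ of the colorings of $G$ that agree with $\sigma$ outside $U$, and a color is available to a vertex of $U$ in one setting if and only if it is available in the other. So the restrictions of $\sigma$ and $\sigma'$ are unfrozen $L_U$-colorings of $G[U]$, and the definition of $K$ applies.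
\end{proof}

Whenever we want to make a change inside a small set, it is thus enough to write down the coloring we want to reach and to check that both ends have a free vertex in the set. This lemma is the only place where Theorem~\ref{thm:known} is used.

\begin{remark}
The connectedness in Theorem~\ref{thm:known} already gives $K=7^7$. Given unfrozen colorings $\sigma,\sigma'$ of $H$, choose a free vertex for each of them, and shrink every list $L(u)$ to a list $L'(u)$ with $\deg_H(u)+1\le|L'(u)|\le7$ that contains $\sigma(u)$, $\sigma'(u)$ and, at the two chosen vertices, a color witnessing that the vertex is free. Then $\sigma$ and $\sigma'$ lie in the connected graph $\widehat{\mathcal{C}}(H,L')$, which has at most $7^7$ vertices.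
\end{remark}

\subsection*{Target colors}
We shall enlarge, one vertex $v$ at a time, a set $X$ on which $\alpha$ and $\beta$ agree. If we insisted on giving $v$ the color $\beta(v)$, many neighbors of $v$ could have that color under $\alpha$, and clearing them all could cost an amount proportional to $\deg(v)$, which is too much for a bound independent of $\Delta$. Since both colorings may be changed, we are free to choose the common color of $v$, and a counting argument finds one with at most one obstacle.

\begin{lemma}[target color]\label{lem:target}
Let the colorings $\alpha,\beta$ agree on a set $X$, and let $v\notin X$. Then there is a color $c\in L(v)$ that is not used on $N(v)\cap X$ and such that $\sigma(w)=c$ for at most one pair $(\sigma,w)$ with $\sigma\in\{\alpha,\beta\}$ and $w\in N(v)\setminus X$.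
\end{lemma}

\begin{proof}
Let $A=L(v)\setminus\alpha(N(v)\cap X)$ and $a=|N(v)\setminus X|$. Then $|A|\ge\deg(v)+1-|N(v)\cap X|=a+1$. There are at most $2a$ pairs $(\sigma,w)$. If every color of $A$ occurred on two of them, there would be at least $2(a+1)$ pairs.
\end{proof}

\section{Complete graphs}\label{sec:complete}

In a complete graph every vertex is adjacent to every other, so one vertex that is always free can unlock any frozen vertex through Lemma~\ref{lem:frozen}. We first carry this out on $K_4$.

\begin{example}\label{ex:K4}
Let $K_4$ have vertices $x,u,v,w$ with $L(u)=\{1,2,3,4\}$ and $L(x)=L(v)=L(w)=\{1,2,3,5\}$. Write colorings as tuples in the order $(x,u,v,w)$ and let $\alpha=(5,1,2,3)$ and $\beta=(5,1,3,2)$. Under both colorings only $u$ is free. As long as $x$ keeps the color $5\notin L(u)$, the neighbors of $u$ use at most two colors of $L(u)$, so $u$ remains free whatever happens to $v$ and $w$. Put $X=\{x\}$.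

Treat $v$ first. Its candidate colors are $1,2,3$. On the neighbors $u,w$ outside $X$, the coloring $\alpha$ uses $1,3$ and $\beta$ uses $1,2$, so $2$ is a target color, and the only obstacle is $w$ under $\beta$. The vertex $w$ is frozen. We move $u$ from $1$ to $4$, give $w$ the vacated color $1$, and then give $v$ the color $2$:
\[
\beta=(5,1,3,2)\to(5,4,3,2)\to(5,4,3,1)\to(5,4,2,1).
\]
Now $X=\{x,v\}$. The candidate colors of $w$ are $1,3$, and $3$ has no obstacle. One step gives $(5,4,2,3)$, and a last step at $u$ gives $\alpha$.
\end{example}

\begin{proposition}\label{prop:complete}
Let $G=K_n$ with $n\ge4$. Any two unfrozen colorings $\alpha,\beta$ are joined by at most $2K+4n$ steps.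
\end{proposition}

\begin{proof}
\emph{A permanently free vertex.} We claim that after at most $2K$ steps there are a set $X_0$ with $|X_0|\le1$ and a vertex $u\notin X_0$ such that $\alpha$ and $\beta$ agree on $X_0$ and $u$ is free under every coloring that agrees with them on $X_0$.

If $|L(u)|\ge n+1$ for some $u$, take $X_0=\emptyset$: the $n-1$ neighbors of $u$ always leave two colors available. Otherwise all lists have size $n$. They are not all equal, for then every coloring would be frozen. So there are vertices $x,u$ and a color $c\in L(x)\setminus L(u)$. Under any coloring that gives $x$ the color $c$, the neighbors of $u$ use at most $n-2$ of the $n$ colors of $L(u)$, so $u$ is free. It remains to give $x$ the color $c$. For $\sigma\in\{\alpha,\beta\}$, let $U$ be a set of four vertices that contains $x$, $u$, a vertex free under $\sigma$, and the vertex of color $c$ if there is one. Let $\sigma'$ agree with $\sigma$ outside $U$, put $\sigma'(x)=c$, which is proper because $c$ is not used outside $U$, and extend greedily to the rest of $U$. Then $G[U]=K_4$, and $u\in U$ is free under $\sigma'$, so Lemma~\ref{lem:local} transforms $\sigma$ into $\sigma'$ in at most $K$ steps. Take $X_0=\{x\}$.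

\emph{Fixing the vertices.} Start with $X=X_0$ and treat the vertices $v\notin X_0\cup\{u\}$ one at a time, adding $v$ to $X$ once the two current colorings $\alpha,\beta$ agree at $v$. Vertices of $X$ are never recolored, so $u$ is always free. Let $c$ be a target color for $v$ from Lemma~\ref{lem:target}. Suppose there is a pair $(\sigma,w)$ with $w\in N(v)\setminus X$ and $\sigma(w)=c$. If $w$ is free under $\sigma$, recolor it. Otherwise $w\ne u$; recolor $u$, whose new color is not $c$ because $u$ is adjacent to $w$, and then give $w$ the old color of $u$ by Lemma~\ref{lem:frozen}. After these at most two steps, no neighbor of $v$ has color $c$ under either coloring, and at most one step in each coloring gives $v$ the color $c$. So $v$ costs at most four steps.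

At the end the two colorings agree on $N(u)$, and at most one step at $u$ makes them equal. The total is at most $2K+4(n-1)+1\le2K+4n$.
\end{proof}

\section{Reservoirs}\label{sec:reservoirs}

For the rest of the paper $G$ is not complete. A single free vertex is now of little use to vertices far away from it, and even nearby it may be used up. The following comparison shows why degree $3$ makes the difference.

\begin{example}\label{ex:pump}
Let $t$ have exactly two neighbors $a,p$ and list $\{1,2,3\}$. Suppose $a$ and $p$ have color $1$, $t$ has color $2$, and $p$ is frozen. We can recolor $t$ with $3$ and then $p$ with $2$. Now $t$ sees the colors $1$ and $2$ and is frozen: it has given its freedom away.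

Let instead $t$ have exactly three neighbors $a,b,p$ and list $\{1,2,3,4\}$, where $a$ and $b$ are nonadjacent and both have color $1$. Whatever the color of $p$, at least two of the colors $2,3,4$ are available to $t$. Each time $p$ is frozen we can recolor $t$ and give $p$ the old color of $t$, and $t$ is free again. Like $u$ in Example~\ref{ex:K4}, the vertex $t$ is a source that is not used up.
\end{example}

With arbitrary lists this configuration need not be available, since $a$ and $b$ may have no common color. What we need is less: a small set $W$ such that \emph{every} coloring of the rest of the graph extends to $W$ with a free vertex in $W$. Lemma~\ref{lem:local} will then take us to such an extension. It turns out that any connected set that is not a clique has this property. Cliques must be excluded, as $K_n$ with the lists $\{1,\dots,n\}$ shows.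

\begin{lemma}\label{lem:unfrozen}
Let $H$ be a connected graph that is not complete, with an admissible list assignment $L_H$. Then $H$ has an unfrozen proper $L_H$-coloring.
\end{lemma}

\begin{proof}
Degrees and neighborhoods refer to $H$. A shortest path between two nonadjacent vertices begins with three vertices $x,u,y$ such that $x,y\in N(u)$ are nonadjacent. The vertex $u$ is free as soon as its neighbors leave two colors of $L_H(u)$ unused. This can be arranged in each of the following three cases, by coloring at most two vertices and extending greedily.
\begin{itemize}
\item If $|L_H(u)|\ge\deg(u)+2$, any coloring will do.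
\item If some $z\in N(u)$ has a color $c\in L_H(z)\setminus L_H(u)$, give $z$ the color $c$. Then $N(u)$ uses at most $\deg(u)-1$ colors of $L_H(u)$.
\item If two nonadjacent vertices of $N(u)$ have a common color in their lists, give it to both. Then $N(u)$ uses at most $\deg(u)-1$ colors.
\end{itemize}
Suppose none of the cases occurs. Then $|L_H(u)|=\deg(u)+1$, the lists of the vertices of $N(u)$ are contained in $L_H(u)$, and nonadjacent vertices of $N(u)$ have disjoint lists. Let $I\supseteq\{x,y\}$ be a maximal independent set of $H[N(u)]$. A vertex $z\in I$ is adjacent to $u$ and to the vertices of $N(z)\cap N(u)$, so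
\[
|L_H(z)|\ge\deg(z)+1\ge|N(z)\cap N(u)|+2=|N[z]\cap N(u)|+1.
\]
By maximality of $I$, every vertex of $N(u)$ lies in $N[z]$ for some $z\in I$. Therefore $\sum_{z\in I}|L_H(z)|\ge\deg(u)+|I|\ge\deg(u)+2>|L_H(u)|$, although the lists $L_H(z)$, $z\in I$, are pairwise disjoint subsets of $L_H(u)$. This is a contradiction.
\end{proof}

\begin{corollary}\label{cor:extend}
Let $U\subseteq V(G)$ be such that $G[U]$ is connected and not complete. Then every proper $L$-coloring $\tau$ of $G-U$ extends to a coloring of $G$ under which some vertex of $U$ is free.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:unfrozen} to $G[U]$ with the lists $L(u)\setminus\tau(N(u)\setminus U)$, which are admissible as in the proof of Lemma~\ref{lem:local}.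
\end{proof}

We now choose the sets. To serve both Corollary~\ref{cor:extend} and Lemma~\ref{lem:local}, a set must be small, connected, not a clique, and contain a vertex with three neighbors inside it. For each $t\in B$ define $W_t$ as follows.
\begin{itemize}
\item If $N[t]$ is not a clique, then $t$ has two nonadjacent neighbors; let $W_t$ consist of $t$, these two neighbors and a third neighbor.
\item If $N[t]$ is a clique, then $N[t]\ne V(G)$ because $G$ is not complete, and since $G$ is connected there are $x\in N(t)$ and $x'\in N(x)\setminus N[t]$. Let $W_t=\{t,x,x',y,z\}$ with two further neighbors $y,z$ of $t$.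
\end{itemize}
In both cases $t\in W_t$, $4\le|W_t|\le5$, all vertices of $W_t$ are within distance $2$ of $t$, the graph $G[W_t]$ is connected and not complete, and $t$ has three neighbors in $W_t$. Consequently Lemma~\ref{lem:local} is applicable to every set $U\supseteq W_t$ with $|U|\le7$ and $G[U]$ connected.

The sets we use should be far enough apart that work done at one of them does not disturb another, and yet every vertex of $B$ should be close to one of them. So let $S\subseteq B$ be a maximal set of vertices with pairwise distances at least $8$. The sets $W_t$ with $t\in S$ are the \emph{reservoirs}. Put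
\[
m=|S|,\qquad W=\bigcup_{t\in S}W_t,\qquad R=V(G)\setminus W,\qquad d(v)=\operatorname{dist}(v,W).
\]
A reservoir is \emph{live} under a coloring $\sigma$ if it contains a free vertex, and $\sigma$ is \emph{good} if all reservoirs are live. We shall use four properties.
\begin{itemize}
\item[(R1)] Distinct reservoirs are at distance at least $4$. Indeed, their centers are at distance at least $8$, and $8-2-2=4$. In particular $|R|\le n-4m$, and $N[W_s]\cap W_t=\emptyset$ for $s\ne t$.
\item[(R2)] $d(v)\le\operatorname{dist}(v,B)+7$ for every vertex $v$. Indeed, by maximality of $S$ every vertex of $B$ is within distance $7$ of $S\subseteq W$.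
\item[(R3)] If $Z$ is a single vertex or a pair of adjacent vertices, then $N[Z]$ meets at most one reservoir. Indeed, any two vertices of $N[Z]$ are at distance at most $3$.
\item[(R4)] If $\sigma$ and $\sigma'$ agree on $N[W_t]$, then $W_t$ is live under $\sigma$ if and only if it is live under $\sigma'$. Indeed, whether $u$ is free depends only on the colors on $N[u]$.
\end{itemize}

The next lemma is the general form of Example~\ref{ex:pump}: a live reservoir can force a change of color at the far end of a path that leaves it, and it is live again afterward. The cost is the length of the path plus a constant.

\begin{lemma}[push]\label{lem:push}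
Let $W_t$ be live under a coloring $\sigma$, and let $p_1p_2\dots p_k$ with $k\ge2$ be an induced path in $G[R]$ such that $p_1$ has a neighbor in $W_t$ and $p_2,\dots,p_k$ have none. Then at most $K+k-1$ steps, recoloring only vertices of $W_t\cup\{p_1,\dots,p_k\}$, lead to a coloring $\sigma'$ such that
\begin{itemize}
\item[(a)] $\sigma'(p_k)\ne\sigma(p_k)$ and $\sigma'(p_{k-1})\ne\sigma(p_k)$;
\item[(b)] $W_t$ is live under $\sigma'$.
\end{itemize}
\end{lemma}

\begin{proof}
The shift lemma needs frozen vertices, so we start the change at the free vertex closest to $p_k$, and call on the reservoir only if there is none.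

\emph{Case A: some $p_j$ with $j\ge2$ is free under $\sigma$.} Take the largest such $j$ and recolor $p_j$. The vertices $p_{j+1},\dots,p_k$ are frozen under $\sigma$ and only $p_j$ has changed, so Lemma~\ref{lem:shift} recolors $p_{j+1},\dots,p_k$ in this order. This takes $k-j+1\le k-1$ steps in total. No vertex of $N[W_t]$ is recolored, so (b) holds by (R4).

\emph{Case B: $p_2,\dots,p_k$ are frozen under $\sigma$.} We first change the color of $p_1$ by a local move. Since $p_1$ has a neighbor in $W_t$,
\[
|L(p_1)\setminus\{\sigma(p_1)\}|\ge\deg(p_1)>|N(p_1)\setminus W_t|,
\]
so there is a color $c_1\in L(p_1)\setminus\{\sigma(p_1)\}$ that $\sigma$ does not use on $N(p_1)\setminus W_t$. Giving $p_1$ the color $c_1$ and keeping $\sigma$ elsewhere yields a proper coloring of $G-W_t$. Extend it by Corollary~\ref{cor:extend} to a coloring $\sigma_1$ under which $W_t$ is live. The set $U=W_t\cup\{p_1\}$ has at most $6$ vertices, induces a connected graph, and contains a free vertex under both $\sigma$ and $\sigma_1$. By Lemma~\ref{lem:local}, at most $K$ steps inside $U$ lead from $\sigma$ to $\sigma_1$. As $p_2,\dots,p_k$ have no neighbor in $W_t$, the coloring $\sigma_1$ agrees with $\sigma$ on $N[\{p_2,\dots,p_k\}]\setminus\{p_1\}$,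 and Lemma~\ref{lem:shift} recolors $p_2,\dots,p_k$ in $k-1$ further steps. These vertices lie outside $N[W_t]$, so (b) holds by (R4).

In both cases the last step recolors $p_k$, and no other step does. Hence $\sigma'(p_k)\ne\sigma(p_k)$. Just before the last step, $p_k$ has color $\sigma(p_k)$ and its neighbor $p_{k-1}$ has its final color, so $\sigma'(p_{k-1})\ne\sigma(p_k)$.
\end{proof}

\section{The upper bound}\label{sec:upper}

The graph $G$ is still assumed not complete. We bring $\alpha$ and $\beta$ together in three stages: make both good, make them agree on $R$ while keeping them good, and finally make them agree on each reservoir.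

\subsection*{Stage 1: making all reservoirs live}
An unfrozen coloring may have its free vertices far from all reservoirs; this stage is where the hypothesis that $\alpha$ and $\beta$ are unfrozen is used. One reservoir is easily reached. From there, pushing a change separately from the same reservoir to each of the others could cost up to $n$ steps each, and the paths could pass next to reservoirs that are already live and freeze them. Both problems disappear if we always use a closest pair consisting of a live reservoir and one that is not live.

\begin{lemma}\label{lem:stage1}
From any unfrozen coloring, at most $3n+Km$ steps lead to a good coloring.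
\end{lemma}

\begin{proof}
\emph{The first reservoir.} Fix $t_0\in S$ and let $f$ be a free vertex nearest to $W_{t_0}$. If $f\notin W_{t_0}$, let $p$ be the next vertex on a shortest path from $f$ to $W_{t_0}$. It is frozen, by the choice of $f$. Recolor $f$; then $p$ is free by Lemma~\ref{lem:frozen}, and the least distance from a free vertex to $W_{t_0}$ has decreased. After at most $n$ steps $W_{t_0}$ is live.

\emph{One round.} Let $F$ be the set of $t\in S$ with $W_t$ live under the current coloring $\sigma$, and suppose $\emptyset\ne F\ne S$. Choose $t\in F$ and $t'\in S\setminus F$ with $\operatorname{dist}(W_t,W_{t'})$ minimum, say equal to $k+1$, where $k\ge3$ by (R1). Let $g\,p_1\dots p_k\,g'$ be a shortest path with $g\in W_t$ and $g'\in W_{t'}$. By minimality, for every $i$,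
\[
\operatorname{dist}(W_s,p_i)\ge i\ \text{ for } s\in F,\qquad \operatorname{dist}(p_i,W_s)\ge k+1-i\ \text{ for } s\in S\setminus F,
\]
since otherwise $(s,t')$ or $(t,s)$ would be a closer pair, $p_i$ being at distance at most $k+1-i$ from $W_{t'}$ and at most $i$ from $W_t$. Hence no $p_i$ lies in $W$. Moreover, if $p_i$ has a neighbor in $W_s$ with $s\in F$, then $i=1$, and $s=t$ by (R3) for $Z=\{p_1\}$; if $p_i$ has a neighbor in $W_s$ with $s\notin F$, then $i=k$, and $s=t'$ by (R3) for $Z=\{p_k\}$.

So Lemma~\ref{lem:push} applies to $W_t$ and $p_1\dots p_k$. It gives $\sigma'$, after at most $K+k-1$ steps, with $W_t$ live and $\sigma'(p_k)\ne\sigma(p_k)$. The recolored vertices lie in $W_t\cup\{p_1,\dots,p_k\}$. For $s\in S\setminus\{t,t'\}$ this set misses $N[W_s]$, so the status of $W_s$ is unchanged by (R4). It meets $N[W_{t'}]$ only in $p_k$. The vertex $g'$ is frozen under $\sigma$ because $W_{t'}$ is not live, and exactly one of its neighbors has changed color, so it is free under $\sigma'$ by Lemma~\ref{lem:frozen}. Thus $F$ grows by exactly the element $t'$.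

\emph{The total cost.} Let $F_0\subsetneq F_1\subsetneq\dots\subsetneq F_r=S$ be the successive sets $F$, where $r<m$. Give a pair $s,s'\in S$ the weight $\omega(s,s')=\operatorname{dist}(W_s,W_{s'})$, and let $\omega_i$ be the minimum weight between $F_{i-1}$ and $S\setminus F_{i-1}$. Round $i$ costs at most $K+\omega_i$. The rounds follow Prim's algorithm for a minimum spanning tree, and we show directly that $\sum_i\omega_i\le2(n-1)$.

Take a closed walk that traverses each edge of a spanning tree of $G$ twice. It has length $2(n-1)$ and visits all vertices. Let $t_1,\dots,t_m$ be the elements of $S$ in the order of their first visit, and let $T$ be the path $t_1t_2\dots t_m$ in the complete graph on $S$. Since $\omega(t_j,t_{j+1})\le\operatorname{dist}(t_j,t_{j+1})$ is at most the length of the portion of the walk between the two first visits, $T$ has total weight at most $2(n-1)$. Let $E_i$ be the set of edges of $T$ with exactly one end in $F_{i-1}$; each has weight at least $\omega_i$. It suffices to find distinct edges $e_1\in E_1,\dots,e_r\in E_r$. By Hall's theorem, such a system of distinct representatives exists if the union of any $a$ of the sets $E_i$ has at least $a$ elements. For $i_1<\dots<i_a$, the $a+1$ sets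
\[
F_{i_1-1},\quad F_{i_2-1}\setminus F_{i_1-1},\quad\dots,\quad F_{i_a-1}\setminus F_{i_{a-1}-1},\quad S\setminus F_{i_a-1}
\]
are nonempty and partition $S$. As $T$ is connected, at least $a$ of its edges join different parts, and an edge from the $j$-th part to a later part belongs to $E_{i_j}$. So Hall's condition holds.

The total number of steps is at most $n+Kr+2(n-1)\le3n+Km$.
\end{proof}

\subsection*{Stage 2: agreement outside the reservoirs}
As for complete graphs, we fix one vertex $v$ at a time with a target color $c$, and we must clear at most one obstacle $w$. A push toward $w$ changes the colors along the path for good, so the path must avoid the vertices that are already fixed. We therefore treat the vertices of $R$ from the outside in, by nonincreasing distance $d$ from $W$: a shortest path from $w$ to $W$ then runs through untreated vertices only. Close to a reservoir a second difficulty appears, since recoloring $v$ or $w$ could freeze the reservoir. There we replace the push by one local move.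

\begin{lemma}\label{lem:stage2}
Let $X\subseteq R$ and $v\in R\setminus X$ be such that $d(x)\ge d(v)\ge d(y)$ for all $x\in X$ and $y\in R\setminus X$. Let $\sigma$ be a good coloring, and let $c\in L(v)$ be a color that $\sigma$ uses on no vertex of $N(v)\cap X$ and on at most one vertex of $N(v)\setminus X$. Then at most $K+d(v)$ steps, recoloring no vertex of $X$, lead to a good coloring that gives $v$ the color $c$.
\end{lemma}

\begin{proof}
If a neighbor of $v$ has color $c$, it is unique and not in $X$; call it $w$. Put $Z=\{v,w\}$ if $w$ exists and lies in $R$, and $Z=\{v\}$ otherwise. Then $Z\subseteq R\setminus X$.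

\emph{Case 1: some vertex of $Z$ has a neighbor in $W$.} By (R3) there is exactly one reservoir $W_t$ that meets $N[Z]$. We define a coloring $\sigma'$. Put $\sigma'(v)=c$. If $w\in Z$, let $\sigma'(w)\in L(w)$ avoid $c$ and the colors $\sigma(y)$ with $y\in N(w)\setminus(\{v\}\cup W_t)$; these are at most $1+(\deg(w)-1)$ colors, so the choice is possible. Let $\sigma'=\sigma$ on the remaining vertices outside $W_t$. This is a proper coloring of $G-W_t$. For the edges at $w\in Z$ this holds by construction. For the other edges at $v$, the only neighbor of $v$ with color $c$ under $\sigma$ is $w$; either $w\in Z$ and it has received another color, or $w\in W$, in which case $w\in W_t$ because $W_t$ is the only reservoir meeting $N[Z]$. Extend $\sigma'$ to $W_t$ by Corollary~\ref{cor:extend}, so that $W_t$ is live.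

The colorings $\sigma$ and $\sigma'$ agree outside $U=Z\cup W_t$. For $s\ne t$ the set $N[W_s]$ contains no vertex of $Z$, because $W_s$ misses $N[Z]$, and no vertex of $W_t$, by (R1). So $W_s$ is live under $\sigma'$ by (R4), and $\sigma'$ is good. Finally $|U|\le7$, $U\cap X=\emptyset$, and $G[U]$ is connected because $G[Z]$ and $G[W_t]$ are connected and joined by an edge. As $W_t$ is live under $\sigma$ and $\sigma'$, Lemma~\ref{lem:local} leads from $\sigma$ to $\sigma'$ in at most $K$ steps inside $U$.

In the remaining cases $d(z)\ge2$ for all $z\in Z$. In particular $v$ has no neighbor in $W$, so if $w$ exists then $w\in Z$.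

\emph{Case 2: $d(v)\ge2$ and no neighbor of $v$ has color $c$.} Recolor $v$ with $c$, unless it has this color already. Since $v\notin N[W]$, the coloring stays good by (R4).

\emph{Case 3: $d(v)\ge2$, the vertex $w$ exists and $k=d(w)\ge2$.} As $w\in R\setminus X$, we have $k\le d(v)$. Let $g\,p_1\dots p_k$ be a shortest path from $W$ to $p_k=w$, with $g\in W_t$ say. Then $d(p_i)=i$. So the path $p_1\dots p_k$ is induced and lies in $R$, the vertices $p_2,\dots,p_k$ have no neighbor in $W$, and by (R3) the neighbors of $p_1$ in $W$ all lie in $W_t$. For $i<k$ we have $d(p_i)<k\le d(v)$, so $p_i\notin X\cup\{v\}$; also $p_k=w\notin X\cup\{v\}$.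

Apply Lemma~\ref{lem:push}. After at most $K+k-1$ steps inside $W_t\cup\{p_1,\dots,p_k\}$, a set disjoint from $X\cup\{v\}$, we reach a coloring $\sigma'$ under which $W_t$ is live and neither $p_k$ nor $p_{k-1}$ has the color $\sigma(p_k)=c$. The other reservoirs $W_s$ are live by (R4), as no vertex of $N[W_s]$ was recolored. We claim that no neighbor of $v$ has color $c$ under $\sigma'$. The neighbors of $v$ outside the path are not in $W$, so they have kept their colors, which differ from $c$. If $v$ is adjacent to $p_i$, then $i=d(p_i)\ge d(v)-1\ge k-1$, so $p_i\in\{p_{k-1},p_k\}$. This proves the claim. One more step gives $v$ the color $c$, and the coloring stays good as in Case~2. The cost is at most $K+k\le K+d(v)$.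
\end{proof}

\subsection*{Stage 3 and the count}

\begin{proposition}\label{prop:upper}
If $G$ is not complete, any two unfrozen colorings $\alpha,\beta$ are joined by at most $(2K+20)\,\Phi(G)$ steps.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:stage1}, at most $2(3n+Km)$ steps make both colorings good.

Order $R=\{v_1,\dots,v_q\}$ with $d(v_1)\ge d(v_2)\ge\dots\ge d(v_q)$. Suppose the current colorings $\alpha,\beta$ are good and agree on $X=\{v_1,\dots,v_{i-1}\}$. Let $c$ be a target color for $v_i$ from Lemma~\ref{lem:target}. It satisfies the hypothesis of Lemma~\ref{lem:stage2} for $\alpha$ and for $\beta$, so at most $2(K+d(v_i))$ steps make both colorings good and equal on $X\cup\{v_i\}$. By (R1) and (R2), this stage costs at most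
\[
2\sum_{v\in R}\bigl(K+d(v)\bigr)\le2K(n-4m)+14n+2\sum_{v\in V(G)}\operatorname{dist}(v,B).
\]

Now $\alpha$ and $\beta$ are good and agree on $R$. We go through the reservoirs one by one and replace the colors of $\alpha$ on $W_t$ by those of $\beta$. By (R1), all neighbors of $W_t$ outside $W_t$ lie in $R$. So the colorings before and after the replacement are proper, they agree on $N[W_t]$ with $\alpha$ and with $\beta$ respectively, and $W_t$ is live under both by (R4). Lemma~\ref{lem:local} with $U=W_t$ performs the replacement in at most $K$ steps. This stage costs at most $Km$.

The terms in $Km$ add up to $2Km-8Km+Km\le0$, so the total is at most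
\[
(2K+20)\,n+2\sum_{v\in V(G)}\operatorname{dist}(v,B)\le(2K+20)\,\Phi(G).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:phi} and of Corollary~\ref{cor:paths}]
Put $C'=2K+20$. If $G$ is not complete, then $D(G)\le C'\Phi(G)$ by Proposition~\ref{prop:upper}. If $G=K_n$, then $n\ge4$ because $\Delta(G)\ge3$, so $\Phi(G)=n$, and Proposition~\ref{prop:complete} gives $D(G)\le2K+4n\le C'\Phi(G)$. Together with Proposition~\ref{prop:lower} this proves Theorem~\ref{thm:phi}. If $\delta(G)\ge3$, then $\Phi(G)=n$, and Theorem~\ref{thm:main} holds with $C=C'$.

For the corollary put $\Lambda=\sum_j\ell_j^2$. Proposition~\ref{prop:lower} gives $D(G)\ge\frac{3}{16}(|B|+\Lambda)$ and $D(G)\le C'\Phi(G)\le2C'(|B|+\Lambda)$. Since $0\le|B|\le n$, we obtain $\frac{3}{16}\Lambda\le D(G)\le2C'(n+\Lambda)$, so $D(G)=O(n)$ on a family if and only if $\Lambda=O(n)$ on it.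
\end{proof}

\begin{thebibliography}{9}

\bibitem{CCCHK}
Stijn Cambie, Wouter Cames van Batenburg, Daniel W. Cranston, Jan van den Heuvel, Ross J. Kang,
``Reconfiguration of List Colourings'', arXiv:2505.08020 (2025).

\end{thebibliography}
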